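\title{Normally split toric varieties and flag polytopes}

\begin{abstract}
A stably complex manifold is totally normally split (TNS) if its complex normal bundle is stably a sum of line bundles. We consider the conjecture that a nonsingular projective toric variety is TNS if and only if its moment polytope is flag. We show that TNS implies flag in every dimension, and that flag implies TNS in complex dimension $n\le 2$ but in no dimension $n\ge 3$. The obstruction is a linear functional on $H^4$ that is nonnegative on squares; it is the only obstruction for $n\le 3$. We construct such functionals from linear relations among points of the fan.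
\end{abstract}

\section{Introduction}

A \emph{stably complex structure} on a closed smooth manifold $M$ is a complex vector bundle $\xi$ together with an isomorphism of real bundles $\xi\cong TM\oplus\mathbb R^k$. Its \emph{complex normal bundle} is a complex bundle $\nu$ such that $\xi\oplus\nu$ is trivial; it exists because $M$ is compact, and it is unique up to stable isomorphism, that is, up to adding trivial summands. The stably complex manifold $M$ is \emph{totally normally split}, or \emph{TNS}, if $\nu$ is stably isomorphic to a Whitney sum of complex line bundles. A complex manifold carries the structure $\xi=TM$ unless another one is named.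

The tangent bundle of a smooth complete toric variety is always stably a sum of line bundles (see \eqref{eq:euler} below). So for these varieties the question is whether the stable inverse of a certain sum of line bundles is again such a sum. Projective spaces show both answers. We have $T\mathbb CP^n\oplus\mathbb C\cong\mathcal O(1)^{\oplus(n+1)}$. For $n=1$ the tautological bundle $\mathcal O(-1)\subset\mathbb C^2$ has quotient $\mathcal O(1)$, so $\mathcal O(1)\oplus\mathcal O(-1)$ is trivial, $\nu=\mathcal O(-1)^{\oplus2}$, and $\mathbb CP^1$ is TNS. For $n\ge2$, suppose that $\nu$ is stably $\bigoplus_j\mathcal O(k_j)$. The first Pontryagin class of the stably trivial bundle $T\mathbb CP^n\oplus\nu$ is then $(n+1+\sum_jk_j^2)\,h^2$, where $h$ is the hyperplane class, and this is not zero. Hence $\mathbb CP^n$ is not TNS for $n\ge2$.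

The moment polytope of a nonsingular projective toric variety of complex dimension $n$ is a simple convex $n$-polytope $P$. It is called \emph{flag} if every collection of pairwise intersecting facets has nonempty common intersection. The moment polytope of $\mathbb CP^n$ is the $n$-simplex, which is flag for $n=1$ and not flag for $n\ge2$: its $n+1$ facets meet pairwise and have no common point. This agrees with the TNS property, and the two properties behave alike in two more ways.
\begin{itemize}
\item Both pass to products. The normal bundle of a product is the sum of the pulled back normal bundles. The facets of $P\times P'$ are the sets $F\times P'$ and $P\times F'$, so a pairwise intersecting collection comes from such collections in $P$ and in $P'$.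
\item Both pass to facets. If $D\subset M$ is the invariant divisor of a facet $F$, with normal line bundle $N$, then $\nu_D$ is stably $\nu_M|_D\oplus N$. If facets $F\cap F_1,\dots,F\cap F_k$ of $F$ meet pairwise, then so do $F,F_1,\dots,F_k$.
\end{itemize}
It is stated in \cite{Sol} that for a nonsingular projective toric TNS-manifold of complex dimension $n\ge3$ the face lattice of the moment polytope has no minimal missing face on $n$ vertices (a minimal missing face is a minimal collection of facets with empty intersection), and that in particular the moment polytope is flag for $n=3$. The following problem is posed there.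

\begin{quote}
\textbf{Conjecture} (\cite{Sol}). Let $M$ be a nonsingular projective toric variety of complex dimension $n$. Then $M$ is a TNS-manifold if and only if its moment polytope is flag.
\end{quote}

We state our results in terms of fans. Throughout, $\Sigma$ is a smooth complete fan in $\mathbb R^n$ with lattice $\mathbb Z^n$: every cone is spanned by part of a basis of $\mathbb Z^n$, and the cones cover $\mathbb R^n$. Let $v_1,\dots,v_m$ be the primitive generators of its rays, $M_\Sigma$ its toric variety, and $K_\Sigma$ the simplicial complex on $\{1,\dots,m\}$ whose faces are the sets of rays that span a cone of $\Sigma$. Two vertices of a simplicial complex are \emph{joined} if they form an edge, and the complex is \emph{flag} if every set of pairwise joined vertices is a face. If $M_\Sigma$ is projective with moment polytope $P$, the facets of $P$ correspond to the rays, and a set of facets has a common point if and only if the rays span a cone. So $P$ is flag if and only if $K_\Sigma$ is flag.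

\begin{theorem}\label{thm:A}
Let $M_\Sigma$ be a smooth complete toric variety of dimension $n\ge1$. If $K_\Sigma$ is not flag, then $M_\Sigma$ is not TNS; in fact no stably complex structure on the smooth manifold $M_\Sigma$ is TNS.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $n\ge3$ there is a nonsingular projective toric variety of complex dimension $n$ with flag moment polytope which is not TNS. For $n=3$ it is an iterated blow-up of $\mathbb CP^3$ along torus-fixed points and torus-invariant curves, and no stably complex structure on it is TNS.
\end{theorem}

\begin{theorem}\label{thm:C}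
Let $M_\Sigma$ be a smooth complete toric variety of dimension $n$.
\begin{itemize}
\item[(i)] If $n\le3$, then $M_\Sigma$ is TNS if and only if no nonzero linear functional $\varphi$ on $H^4(M_\Sigma;\mathbb R)$ satisfies $\varphi(x^2)\ge0$ for all $x\in H^2(M_\Sigma;\mathbb R)$.
\item[(ii)] If $n\le2$, then $M_\Sigma$ is TNS if and only if its moment polytope is flag.
\end{itemize}
\end{theorem}

Thus the implication ``TNS $\Rightarrow$ flag'' holds in all dimensions, which extends the case $n=3$ quoted above; the converse fails for every $n\ge3$; and the conjecture holds exactly for $n\in\{1,2\}$.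

The argument for $\mathbb CP^n$ generalizes: on a TNS toric manifold a sum of squares of degree-two classes vanishes in $H^4$, and a functional as in Theorem~\ref{thm:C}(i) forbids this (Section~\ref{sec:obstruction}). Section~\ref{sec:low} proves Theorem~\ref{thm:C}. To find such functionals we translate them into positive semidefinite quadratic forms on piecewise linear functions on the fan, and in Section~\ref{sec:forms} we build these forms from linear relations among points of $\mathbb R^n$. One relation is enough when $K_\Sigma$ is not flag (Section~\ref{sec:A}), and one relation gives nothing when $K_\Sigma$ is flag. The counterexample of Section~\ref{sec:B} uses three relations among six vectors in $\mathbb R^3$.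

\section{Fans, piecewise linear functions and cohomology}\label{sec:prelim}

We write $M=M_\Sigma$, identify the vertex $i$ of $K_\Sigma$ with the vector $v_i$, and write $\langle u_1,\dots,u_k\rangle$ for the cone spanned by $u_1,\dots,u_k$. Every $x\in\mathbb R^n$ can be written uniquely as $x=\sum_{i\in\tau}\alpha_iv_i$ with $\tau\in K_\Sigma$ and all $\alpha_i>0$. The face $\tau$ is the \emph{carrier} of $x$; it is empty for $x=0$, and it is contained in every face whose cone contains $x$.

Let $PL(\Sigma)$ be the space of continuous functions $f\colon\mathbb R^n\to\mathbb R$ that are linear on each cone. Since the generators of each cone are linearly independent, $f$ is determined by the values $f(v_1),\dots,f(v_m)$, and these can be chosen freely. Let $D_1,\dots,D_m$ be the basis of $PL(\Sigma)$ with $D_i(v_j)=\delta_{ij}$. For $x$ as above, $D_k(x)=\alpha_k$ if $k\in\tau$ and $D_k(x)=0$ otherwise. If $u,u'$ lie in the cone of a face $\sigma$ and $D_k(u)D_l(u')\ne0$, then $k$ and $l$ lie in the carriers of $u$ and $u'$, hence in $\sigma$. This gives the property on which all our constructions rest: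
\begin{equation}\label{eq:local}
k\ne l,\ \ \{k,l\}\notin K_\Sigma,\ \ u,u'\text{ in a common cone}\quad\Longrightarrow\quad D_k(u)D_l(u')=0 .
\end{equation}

\subsection*{Cohomology.} We also write $D_i\in H^2(M;\mathbb Z)$ for the class of the invariant divisor of the $i$-th ray. By the Danilov--Jurkiewicz theorem \cite[Thm.~12.4.4]{CLS},
\begin{equation}\label{eq:DJ}
H^*(M;\mathbb Z)=\mathbb Z[D_1,\dots,D_m]/(I+J),
\end{equation}
where $I$ is generated by the monomials $\prod_{i\in T}D_i$ with $T\notin K_\Sigma$, and $J$ by the forms $\sum_i\ell(v_i)D_i$ with $\ell$ an integral linear function. We use three consequences.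
\begin{itemize}
\item[(H1)] The map $f\mapsto\bar f=\sum_if(v_i)D_i$ from $PL(\Sigma)$ to $H^2(M;\mathbb R)$ is onto, and its kernel is the space of linear functions. So $\dim H^2(M;\mathbb R)=m-n$.
\item[(H2)] $H^4(M;\mathbb R)$ is the space of quadratic forms in $D_1,\dots,D_m$ modulo the span of the products $D_kD_l$ with $k\ne l$, $\{k,l\}\notin K_\Sigma$, and the products $\big(\sum_i\ell(v_i)D_i\big)D_j$ with $\ell$ linear.
\item[(H3)] $H^*(M;\mathbb Z)$ is concentrated in even degrees and torsion free. Indeed, the torsion of $H^{2j}$ is isomorphic to the torsion of $H_{2j-1}\cong H^{2n-2j+1}=0$.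
\end{itemize}

\subsection*{The tangent bundle.} The dual of the generalized Euler sequence \cite[Thm.~8.1.6]{CLS} splits smoothly and gives an isomorphism of smooth complex bundles
\begin{equation}\label{eq:euler}
TM\oplus\mathbb C^{m-n}\cong\bigoplus_{i=1}^m\mathcal O(D_i).
\end{equation}

\subsection*{Star subdivisions.} Let $\sigma\in K_\Sigma$ have at least two elements and put $b_\sigma=\sum_{i\in\sigma}v_i$. The \emph{star subdivision} of $\Sigma$ at $\sigma$ removes the faces that contain $\sigma$ and adds the faces $F\cup\{b_\sigma\}$ for all $F$ with $\sigma\not\subset F$ and $F\cup\sigma\in K_\Sigma$. A maximal face $\eta\supseteq\sigma$ is replaced by the faces $(\eta\setminus\{i\})\cup\{b_\sigma\}$, $i\in\sigma$, which are again bases of $\mathbb Z^n$; so the new fan is smooth and complete. Its toric variety is the blow-up of $M$ along the smooth invariant subvariety of codimension $|\sigma|$ that belongs to $\sigma$ \cite[\S3.3]{CLS}, and it is projective if $M$ is. We call a fan projective if its toric variety is. For $n=3$ the center of the blow-up is a fixed point if $|\sigma|=3$ and an invariant curve if $|\sigma|=2$.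

\section{The obstruction in degree four}\label{sec:obstruction}

Call a linear functional $\varphi$ on $H^4(M;\mathbb R)$ \emph{positive} if $\varphi\ne0$ and $\varphi(x^2)\ge0$ for all $x\in H^2(M;\mathbb R)$. We shall use the Cauchy--Schwarz inequality $B(x,y)^2\le B(x,x)B(y,y)$, which holds for every positive semidefinite symmetric bilinear form $B$.

\begin{lemma}\label{lem:p1}
If $H^4(M_\Sigma;\mathbb R)$ has a positive functional, then no stably complex structure on the smooth manifold $M_\Sigma$ is TNS.
\end{lemma}

\begin{proof}
Let $\varphi$ be positive. The form $(x,y)\mapsto\varphi(xy)$ on $H^2(M;\mathbb R)$ is positive semidefinite. If $\varphi(D_i^2)=0$ for all $i$, then $\varphi(D_iD_j)=0$ for all $i,j$ by Cauchy--Schwarz, and $\varphi=0$ by (H2). So $\varphi(D_i^2)>0$ for some $i$.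

Recall that $p_1$ is an invariant of real vector bundles, that it vanishes on trivial bundles, that $p_1(E\oplus F)=p_1(E)+p_1(F)$ in real cohomology, and that $p_1(L)=c_1(L)^2$ for a complex line bundle $L$. By \eqref{eq:euler}, $p_1(TM)=\sum_iD_i^2$. Suppose that the normal bundle $\nu$ of some stably complex structure is stably isomorphic to a sum of line bundles $\xi_j$. Since $TM\oplus\nu$ is stably trivial as a real bundle,
\[
\sum_iD_i^2+\sum_jc_1(\xi_j)^2=0\quad\text{in }H^4(M;\mathbb R).
\]
But $\varphi$ is strictly positive on the left side, a contradiction.
\end{proof}

The conclusion holds for all stably complex structures because $p_1(TM)$ depends only on the smooth structure. To construct positive functionals we pull the form $\varphi(xy)$ back to $PL(\Sigma)$, where the relations of (H2) become conditions that can be read off the fan.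

\begin{definition}\label{def:adm}
An \emph{admissible form} for $\Sigma$ is a nonzero positive semidefinite symmetric bilinear form $B$ on $PL(\Sigma)$ such that
\begin{itemize}
\item[(a)] $B(D_k,D_l)=0$ whenever $k\ne l$ and $\{k,l\}\notin K_\Sigma$;
\item[(b)] $B(\ell,\ell)=0$ for every linear function $\ell$ on $\mathbb R^n$.
\end{itemize}
We use the same term for the quadratic form $Q(f)=B(f,f)$.
\end{definition}

\begin{lemma}\label{lem:adm}
The fan $\Sigma$ has an admissible form if and only if $H^4(M_\Sigma;\mathbb R)$ has a positive functional. In particular, if $\Sigma$ has an admissible form, then no stably complex structure on $M_\Sigma$ is TNS.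
\end{lemma}

\begin{proof}
Let $B$ be admissible. Define $\varphi$ on quadratic forms in $D_1,\dots,D_m$ by $\varphi(D_iD_j)=B(D_i,D_j)$. By (a), $\varphi$ kills the relations of the first kind in (H2). By (b) and Cauchy--Schwarz, $B(\ell,D_j)=0$ for linear $\ell$; since $\ell=\sum_i\ell(v_i)D_i$ in $PL(\Sigma)$, $\varphi$ kills the relations of the second kind. So $\varphi$ descends to $H^4(M;\mathbb R)$ and satisfies $\varphi(\bar f\bar g)=B(f,g)$. It is nonzero, and it is nonnegative on squares because $f\mapsto\bar f$ is onto. Conversely, if $\varphi$ is positive, then $B(f,g)=\varphi(\bar f\bar g)$ is positive semidefinite, nonzero by (H2), and satisfies (a) because $D_kD_l=0$ in $H^4$ and (b) because $\bar\ell=0$. The last statement follows from Lemma~\ref{lem:p1}.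
\end{proof}

\section{Dimension at most three}\label{sec:low}

In low dimensions the obstruction of Lemma~\ref{lem:p1} is the only one. The reason is that stable isomorphism can be tested on the Chern character, and for $n\le3$ the bundle $L\oplus L^{-1}$ has only one nonconstant term in its Chern character, namely $c_1(L)^2$.

Recall that two complex bundles $E,F$ over $M$ are stably isomorphic if and only if $E-\operatorname{rk}E=F-\operatorname{rk}F$ in the reduced group $\widetilde K(M)\subset K^0(M)$. Complex line bundles are classified by $c_1$. For $x\in H^2(M;\mathbb Z)$ let $L_x$ be the line bundle with $c_1(L_x)=x$, and put $[x]=L_x-1\in\widetilde K(M)$. Let $S\subset\widetilde K(M)$ be the set of all finite sums of elements $[x]$. By \eqref{eq:euler}, $TM-n=\sum_i[D_i]$, and therefore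
\begin{equation}\label{eq:S}
M\text{ is TNS}\iff-\sum_i[D_i]\in S .
\end{equation}
The Chern character $\operatorname{ch}\colon K^0(M)\to H^{\mathrm{even}}(M;\mathbb Q)$ is additive, satisfies $\operatorname{ch}L_x=e^x$, and becomes an isomorphism after tensoring with $\mathbb Q$; so its kernel is the torsion subgroup. By (H3) the Atiyah--Hirzebruch spectral sequence $H^p(M;K^q(\mathrm{pt}))\Rightarrow K^{p+q}(M)$ lives in even bidegrees, its differentials vanish, and $K^0(M)$ has a finite filtration with free abelian quotients $H^{2j}(M;\mathbb Z)$. Hence $K^0(M)$ is torsion free and $\operatorname{ch}$ is injective. For $n\le3$ we have $H^8(M;\mathbb Q)=0$, so $\operatorname{ch}([x]+[-x])=e^x+e^{-x}-2=x^2$. We conclude that for $n\le3$ and integral classes $x_1,\dots,x_r$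
\begin{equation}\label{eq:squares}
\sum_kx_k^2=0\ \text{ in }H^4(M;\mathbb Q)\quad\Longrightarrow\quad\sum_k\big([x_k]+[-x_k]\big)=0\ \text{ in }\widetilde K(M).
\end{equation}

\begin{example}
Let $M$ be the blow-up of $\mathbb CP^2$ at a point, with rays $v_1=e_1$, $v_2=e_1+e_2$, $v_3=e_2$, $v_4=-e_1-e_2$. Put $h=D_4$ and $e=D_2$. The linear relations give $D_1=D_3=h-e$, and the two non-edges give $he=0$ and $(h-e)^2=0$, so $h^2+e^2=0$. By \eqref{eq:squares}, $-[h-e]=[e-h]$ and $-[h]-[e]=[-h]+[-e]$. Hence $\nu$ is stably $L_{e-h}\oplus L_{e-h}\oplus L_{-h}\oplus L_{-e}$, and $M$ is TNS. The moment polytope is a quadrilateral.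
\end{example}

In general one needs, for each class $x$, a vanishing sum of squares in which $x^2$ occurs. Convex duality provides it.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(i) If a positive functional exists, $M$ is not TNS by Lemma~\ref{lem:p1}. Suppose that none exists. By \eqref{eq:S} it suffices to show $-[x]\in S$ for every $x\in H^2(M;\mathbb Z)$, since $S$ is closed under addition.

Let $C\subset V=H^4(M;\mathbb R)$ be the set of finite sums $\sum_kr_kz_k^2$ with $r_k>0$ real and $z_k\in H^2(M;\mathbb Z)$; the empty sum is allowed. We claim that $C=V$. Otherwise the convex set $C$ and a point outside it are weakly separated: there is a nonzero functional $\varphi$ that is bounded below on $C$. As $C$ is closed under positive scaling, $\varphi\ge0$ on $C$. Then $\varphi(y^2)\ge0$ for integral $y$, hence for rational $y$ by homogeneity and for real $y$ by continuity. So $\varphi$ is positive, against our assumption.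

Thus $-x^2=\sum_kr_kz_k^2$ with $r_k>0$. For fixed $z_k$ this is a linear system in the $r_k$ with rational coefficients, because $x^2$ and $z_k^2$ lie in $H^4(M;\mathbb Q)$. Rational solutions are dense among the real solutions of such a system, so we may take the $r_k$ rational and still positive. Clearing denominators gives $Nx^2+\sum_kN_kz_k^2=0$ with positive integers $N,N_k$. Now \eqref{eq:squares}, which is where $n\le3$ enters, gives
\[
-[x]=(N-1)[x]+N[-x]+\sum_kN_k\big([z_k]+[-z_k]\big)\in S .
\]

(ii) For $n=1$ we have $M=\mathbb CP^1$, which is TNS, and the interval is flag because its two facets are disjoint. Let $n=2$, with the rays numbered in cyclic order. The variety $M$ is projective: write each $-v_i$ as a nonnegative integral combination of rays and add these relations to get $\sum_iw_iv_i=0$ with positive integers $w_i$; the vectors $w_iv_i$, rotated by a right angle, are the successive edges of a convex lattice polygon with normal fan $\Sigma$. The moment polytope is an $m$-gon and $K_\Sigma$ is a cycle of length $m$, which is flag if and only if $m\ge4$, since exactly then it has no three pairwise joined vertices.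

Here $H^4(M;\mathbb R)=\mathbb R$, and a nonzero functional is a nonzero multiple of evaluation on the fundamental class. By (i), $M$ is TNS if and only if the intersection form on $H^2(M;\mathbb R)\cong\mathbb R^{m-2}$ takes both signs. The Hodge index theorem says that on a smooth projective surface the intersection form on the real span of the divisor classes has signature $(1,\rho-1)$, where $\rho$ is the dimension of this span. The classes $D_i$ span $H^2(M;\mathbb R)$, so the signature is $(1,m-3)$, and both signs occur if and only if $m\ge4$.
\end{proof}

By Theorem~\ref{thm:C}(i) and Lemma~\ref{lem:adm}, a toric threefold fails to be TNS exactly when its fan has an admissible form. So nothing is lost in looking for a counterexample through such forms.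

\section{Admissible forms from linear relations}\label{sec:forms}

A linear relation $\sum_i\rho_iz_i=0$ among points of $\mathbb R^n$ gives the form $\big(\sum_i\rho_if(z_i)\big)^2$ on $PL(\Sigma)$, which is positive semidefinite and satisfies (b). For $\mathbb CP^n$ the relation $v_1+\dots+v_{n+1}=0$ gives an admissible form in this way, because any two rays are joined when $n\ge2$. In general (a) is the difficulty: the form couples $f(z_i)$ with $f(z_j)$ even when $z_i$ and $z_j$ lie in no common cone. The following example shows how a coupling with negative sign is repaired.

\begin{example}\label{ex:repair}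
Let $a=e_1$, $b=e_2$, $c=e_3$, $d=-e_1-e_2-e_3$. The cones of the fan of $\mathbb CP^3$ are spanned by the proper subsets of $\{a,b,c,d\}$. Subdivide at $\{a,c,d\}$, with new ray $x=a+c+d$, and then at $\{a,x\}$, with new ray $w=a+x$. The pairs that are not joined in the resulting fan are $ax$, $bx$ and $bw$. The form
\[
Q_0(f)=\big(f(a)+f(c)+f(d)-f(x)\big)^2
\]
contains the term $-2f(a)f(x)$ and violates (a). The ray $w$ lies between $a$ and $x$, and the form
\[
Q(f)=Q_0(f)+\big(f(a)+f(x)-f(w)\big)^2
\]
has no term $f(a)f(x)$. The new cross terms $f(a)f(w)$ and $f(x)f(w)$ belong to joined pairs, and the added square vanishes on linear functions. So $Q$ is admissible.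
\end{example}

The added square has an expression that makes sense for any segment. Let $g(\lambda)=f((1-\lambda)a+\lambda x)$, which is affine on $[0,\frac12]$ and on $[\frac12,1]$, with $g(\frac12)=\frac12f(w)$. With $s=g(\frac12)-g(0)$ and $t=g(1)-g(\frac12)$,
\[
\int_0^1(g')^2\,d\lambda-\big(g(1)-g(0)\big)^2=2s^2+2t^2-(s+t)^2=(t-s)^2=\big(f(a)+f(x)-f(w)\big)^2 .
\]
The left side is nonnegative and vanishes when $g$ is affine. The integral couples only neighboring points of the segment, so the coupling between the endpoints comes from the second term alone and equals $+2g(0)g(1)$. A positive multiple of this expression can therefore cancel a negative coupling but not a positive one. This explains hypothesis (2) below.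

\begin{lemma}\label{lem:build}
Let $z_1,\dots,z_N\in\mathbb R^n$ and let $\mu=(\mu_{ij})$ be a real positive semidefinite symmetric $N\times N$ matrix such that
\begin{itemize}
\item[(1)] $\sum_{i,j}\mu_{ij}\ell(z_i)\ell(z_j)=0$ for every linear function $\ell$;
\item[(2)] if $i\ne j$ and $\mu_{ij}>0$, then $z_i$ and $z_j$ lie in a common cone of $\Sigma$.
\end{itemize}
For $f\in PL(\Sigma)$ put $f_{ij}(\lambda)=f((1-\lambda)z_i+\lambda z_j)$ and
\[
Q(f)=\sum_{i,j}\mu_{ij}f(z_i)f(z_j)+\sum_{i<j,\ \mu_{ij}<0}|\mu_{ij}|\Big(\int_0^1(f_{ij}')^2\,d\lambda-\big(f(z_j)-f(z_i)\big)^2\Big).
\]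
Then $Q$ is a positive semidefinite quadratic form that satisfies \textup{(a)} and \textup{(b)}, and
\begin{equation}\label{eq:lower}
Q(f)\ge\sum_{i,j}\mu_{ij}f(z_i)f(z_j).
\end{equation}
In particular $Q$ is admissible if it is nonzero.
\end{lemma}

\begin{proof}
Fix $i<j$. Each of the finitely many cones of $\Sigma$ meets the segment from $z_i$ to $z_j$ in a closed interval of parameters $\lambda$, possibly empty, and these intervals cover $[0,1]$ because $\Sigma$ is complete. Let $0=\lambda_0<\lambda_1<\dots<\lambda_s=1$ be all their endpoints and let $u_0,\dots,u_s$ be the corresponding points. An interval that contains the midpoint of $[\lambda_{r-1},\lambda_r]$ contains all of $[\lambda_{r-1},\lambda_r]$. So $u_{r-1}$ and $u_r$ lie in a common cone, and $f_{ij}$ is continuous on $[0,1]$ and affine on each $[\lambda_{r-1},\lambda_r]$.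

Since $f(z_j)-f(z_i)=\int_0^1f_{ij}'\,d\lambda$, each bracket is nonnegative by the Cauchy--Schwarz inequality for integrals. This gives \eqref{eq:lower}, and $Q\ge0$ because $\mu$ is positive semidefinite. For linear $\ell$ the function $\ell_{ij}$ is affine, so the brackets vanish, and the first sum vanishes by (1). This is (b).

For (a), expand the squares $(f(z_j)-f(z_i))^2$. For each pair $i<j$ with $\mu_{ij}<0$ the term $+2|\mu_{ij}|f(z_i)f(z_j)$ cancels the term $2\mu_{ij}f(z_i)f(z_j)$ of the first sum. With $\kappa_i=\mu_{ii}-\sum_{j:\,\mu_{ij}<0}|\mu_{ij}|$, the bilinear form of $Q$ is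
\begin{align*}
B(f,g)=\sum_i\kappa_if(z_i)g(z_i)&+\sum_{i<j,\ \mu_{ij}>0}\mu_{ij}\big(f(z_i)g(z_j)+f(z_j)g(z_i)\big)\\
&+\sum_{i<j,\ \mu_{ij}<0}|\mu_{ij}|\int_0^1f_{ij}'g_{ij}'\,d\lambda ,
\end{align*}
and for each pair in the last sum
\[
\int_0^1f_{ij}'g_{ij}'\,d\lambda=\sum_{r=1}^s\frac{\big(f(u_r)-f(u_{r-1})\big)\big(g(u_r)-g(u_{r-1})\big)}{\lambda_r-\lambda_{r-1}} .
\]
So $B(f,g)$ is a linear combination of products $f(u)g(u')$ with $u,u'$ in a common cone: in the first sum $u=u'$, in the second sum this is hypothesis (2), and in the third $u,u'\in\{u_{r-1},u_r\}$. By \eqref{eq:local} every such product vanishes for $f=D_k$, $g=D_l$ with $k\ne l$ not joined.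
\end{proof}

\section{Fans that are not flag}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $K_\Sigma$ is not flag, there is a set $T$ of pairwise joined vertices that is not a face. Apply Lemma~\ref{lem:build} to the points $v_t$ $(t\in T)$ and $z_0=\sum_{t\in T}v_t$, which may be $0$, and to the matrix $\mu=\rho\rho^{\top}$ with $\rho_t=1$ for $t\in T$ and $\rho_0=-1$. Hypothesis (1) holds because $\sum_t\ell(v_t)-\ell(z_0)=0$ for linear $\ell$. The positive off-diagonal entries of $\mu$ belong to the pairs $t\ne t'$ in $T$, and these are joined; this is hypothesis (2). Write $z_0=\sum_{i\in\tau}\alpha_iv_i$ with $\tau$ the carrier of $z_0$ and $\alpha_i>0$. Then \eqref{eq:lower} reads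
\[
Q(f)\ge\Big(\sum_{t\in T}f(v_t)-\sum_{i\in\tau}\alpha_if(v_i)\Big)^2 .
\]
If $Q=0$, the expression in parentheses vanishes for all choices of $f(v_1),\dots,f(v_m)$, which forces $T=\tau$. But $\tau$ is a face and $T$ is not. So $Q$ is admissible, and Lemma~\ref{lem:adm} applies.
\end{proof}

For the fan of Example~\ref{ex:repair} and $T=\{a,c,d\}$ the proof returns the form $Q$ found there, since the segments from $c$ and from $d$ to $x$ lie in cones of the fan and contribute nothing. For a non-face $T$ with two elements hypothesis (2) fails, as it must, since $\mathbb CP^1$ is TNS.

\begin{remark}\label{rem:rank1}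
If $K_\Sigma$ is flag and $\mu$ has rank one, then Lemma~\ref{lem:build} gives $Q=0$. Indeed, write $\mu=\rho\rho^{\top}$ and discard the points with $\rho_i=0$. By (1), $\sum_{\rho_i>0}\rho_iz_i=\sum_{\rho_i<0}|\rho_i|z_i$; call this point $y$. By (2), any two points $z_i,z_j$ with $\rho_i,\rho_j>0$ lie in a common cone, so the union $\tau_+$ of the carriers of these points consists of pairwise joined vertices and is a face. Then $y$ is a combination of the $v_k$, $k\in\tau_+$, with positive coefficients, so $\tau_+$ is the carrier of $y$. The same holds for the points with $\rho_i<0$. Thus all points lie in one cone, every $f$ agrees with a linear function there, and $Q(f)=0$.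
\end{remark}

\section{A flag fan that is not normally split}\label{sec:B}

By Remark~\ref{rem:rank1}, a counterexample built from Lemma~\ref{lem:build} needs several relations. We first find six vectors and a matrix $\mu$ with few positive entries, then a projective fan in which the corresponding pairs span cones, and finally we make that fan flag without destroying these cones.

\subsection{Six vectors and a quadratic form}

Let $a,b,c,d$ be as in Example~\ref{ex:repair}, so that $a+b+c+d=0$, and put
\[
p=a+c+7d,\qquad q=b+7c+d .
\]
On $\mathbb R^6$, with coordinates $t_a,t_b,t_c,t_d,t_p,t_q$, consider the linear forms given by these three relations,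
\[
\rho_0=t_a+t_b+t_c+t_d,\qquad\rho_1=t_a+t_c+7t_d-t_p,\qquad\rho_2=t_b+7t_c+t_d-t_q,
\]
the combination $\delta=\rho_0-\rho_1-\rho_2=t_p+t_q-7t_c-7t_d$, and the quadratic form
\begin{equation}\label{eq:mu}
\mu(t)=7\rho_0^2+3\rho_1^2+3\rho_2^2-\delta^2 .
\end{equation}

The reason for this choice is as follows. The form $\rho_0^2$, which is the form of $\mathbb CP^3$, has positive entries at all six pairs from $\{a,b,c,d\}$. In a flag fan these pairs cannot all be joined, since four vectors in $\mathbb R^3$ do not span a cone of a smooth fan. If the entry at the pair $cd$ is made nonpositive, this objection disappears, because $abc$ and $abd$ may well be cones. We lower that entry by subtracting $\delta^2$ and add multiples of $\rho_1^2$ and $\rho_2^2$ to keep the form semidefinite. With $s$ in place of the coefficient $7$ in $p$ and $q$, and with weights $A,B,B$ in place of $7,3,3$, the entry at $cd$ is $A+2Bs-s^2$: the loss is linear in $s$ and the gain is quadratic. The values $s=A=7$, $B=3$ make it zero.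

The form \eqref{eq:mu} is positive semidefinite, since by Cauchy--Schwarz
\[
\delta^2=(\rho_0-\rho_1-\rho_2)^2\le\Big(\frac17+\frac13+\frac13\Big)\big(7\rho_0^2+3\rho_1^2+3\rho_2^2\big)=\frac{17}{21}\big(7\rho_0^2+3\rho_1^2+3\rho_2^2\big).
\]
To compute its matrix, list the coefficients of the four linear forms:
\[
\begin{array}{c|rrrrrr}
&a&b&c&d&p&q\\\hline
\rho_0&1&1&1&1&0&0\\
\rho_1&1&0&1&7&-1&0\\
\rho_2&0&1&7&1&0&-1\\
\delta&0&0&-7&-7&1&1
\end{array}
\]
The entry $\mu_{zw}$ is obtained by multiplying the columns $z$ and $w$ entrywise and summing with weights $7,3,3,-1$. The involution $a\leftrightarrow b$, $c\leftrightarrow d$, $p\leftrightarrow q$ exchanges $\rho_1$ and $\rho_2$ and preserves $\mu$, so the fifteen off-diagonal entries are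
\[
\begin{array}{lll}
\mu_{ab}=7, & \mu_{ac}=\mu_{bd}=7+3=10, & \mu_{ad}=\mu_{bc}=7+21=28,\\
\mu_{cp}=\mu_{dq}=-3+7=4, & \mu_{ap}=\mu_{bq}=-3, & \mu_{dp}=\mu_{cq}=-21+7=-14,\\
\mu_{pq}=-1, & \mu_{aq}=\mu_{bp}=0, & \mu_{cd}=7+21+21-49=0 .
\end{array}
\]
The positive entries occur at the seven pairs
\begin{equation}\label{eq:seven}
ab,\quad ac,\quad ad,\quad bc,\quad bd,\quad cp,\quad dq .
\end{equation}

\begin{proposition}\label{prop:seven}
Let $\Sigma$ be a smooth complete fan in $\mathbb R^3$ such that $a,b,c,d,p,q$ generate rays of $\Sigma$ and each of the pairs \eqref{eq:seven} spans a cone of $\Sigma$. Then no stably complex structure on $M_\Sigma$ is TNS.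
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:build} to the six points and the matrix $\mu$. For linear $\ell$ and $t_z=\ell(z)$ we get $\rho_0=\ell(a+b+c+d)=0$, $\rho_1=\ell(a+c+7d-p)=0$ and $\rho_2=\ell(b+7c+d-q)=0$, so $\delta=0$ and (1) holds. Hypothesis (2) is the assumption on the pairs \eqref{eq:seven}. For $f=D_c$, which is $1$ at $c$ and $0$ at the other five points because they generate other rays, \eqref{eq:lower} gives $Q(D_c)\ge\mu_{cc}=7+3+147-49=108>0$. So $Q$ is admissible, and Lemma~\ref{lem:adm} applies.
\end{proof}

\subsection{A projective fan containing the seven cones}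

Let $L$ be the simplicial complex on $\{a,b,c,d,p,q\}$ with maximal faces $abc$, $abd$, $cp$, $dq$ (Figure~\ref{fig:L}). Its edges are exactly the pairs \eqref{eq:seven}. It is flag: $p$ and $q$ have only one neighbor each, and $c,d$ are not joined, so the only sets of at least three pairwise joined vertices are $abc$ and $abd$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\coordinate (a) at (3,3.6); \coordinate (b) at (3,-3.6);
\coordinate (c) at (0,0); \coordinate (d) at (6,0);
\coordinate (p) at (5,0.4); \coordinate (q) at (1,-0.4);
\draw[thick] (a)--(c)--(b)--(d)--(a);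
\draw[thick] (c)--(p); \draw[thick] (d)--(q);
\draw[thick] (a) .. controls (-3.4,3) and (-3.4,-3) .. (b);
\draw[dashed] (c)--(d);
\fill (a) circle (2pt) node[above] {$a$}; \fill (b) circle (2pt) node[below] {$b$};
\fill (c) circle (2pt) node[left] {$c$}; \fill (d) circle (2pt) node[right] {$d$};
\fill (p) circle (2pt) node[above] {$p$}; \fill (q) circle (2pt) node[below] {$q$};
\end{tikzpicture}
\caption{A schematic picture of the fan of $\mathbb CP^3$, with rays $a,b,c,d$, intersected with the unit sphere and drawn in the plane. The vectors $p=a+c+7d$ and $q=b+7c+d$ lie in $\langle a,c,d\rangle$ and $\langle b,c,d\rangle$, on opposite sides of the dashed wall $\langle c,d\rangle$. The solid arcs are the seven edges of the complex $L$. Its two triangles are $abc$, the region bounded by the curved arc and the path $a,c,b$, and $abd$, the unbounded region.}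
\label{fig:L}
\end{figure}

\begin{lemma}\label{lem:sigma1}
There is a smooth projective fan $\Sigma_1$, obtained from the fan of $\mathbb CP^3$ by star subdivisions, in which every face of $L$ spans a cone.
\end{lemma}

\begin{proof}
Put $x_k=a+c+kd$ and $y_k=b+kc+d$ for $k=1,\dots,7$, so that $x_7=p$ and $y_7=q$. Recall that a star subdivision at $\sigma$ removes only the cones that contain $\sigma$.

Subdivide at $\{a,c,d\}$, which creates $x_1$ and the cone $\langle x_1,c,d\rangle$. For $k=1,\dots,6$, suppose that $\langle x_k,c,d\rangle$ is a cone, and subdivide at its face $\{x_k,d\}$. The new ray is $x_k+d=x_{k+1}$, and $\langle x_k,c,d\rangle$ is replaced by $\langle x_{k+1},c,d\rangle$ and $\langle x_{k+1},c,x_k\rangle$. So the process continues, and at the end $\langle p,c,d\rangle$ and its face $\langle p,c\rangle$ are cones. The cones $\langle b,c,d\rangle$, $\langle a,b,c\rangle$, $\langle a,b,d\rangle$ contain neither $\{a,c,d\}$ nor any $x_k$, so they are still present.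

Now subdivide at $\{b,c,d\}$, which creates $y_1$ and the cone $\langle y_1,c,d\rangle$, and then at $\{y_k,c\}$ for $k=1,\dots,6$. The new ray is $y_k+c=y_{k+1}$, and $\langle y_k,c,d\rangle$ is replaced by $\langle y_{k+1},c,d\rangle$ and $\langle y_{k+1},y_k,d\rangle$. At the end $\langle q,c,d\rangle$ and its face $\langle q,d\rangle$ are cones. The cones $\langle p,c\rangle$, $\langle a,b,c\rangle$, $\langle a,b,d\rangle$ contain neither $\{b,c,d\}$ nor any $y_k$, so they survive.
\end{proof}

The complex $K_{\Sigma_1}$ is not flag: the vertices $a,c,d$ are still pairwise joined and do not form a face.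

\subsection{Making a fan flag around a flag subcomplex}

Subdividing all cones of a fan in order of decreasing dimension produces the barycentric subdivision, which is flag, but this destroys every edge of the original complex. We need a relative version that leaves $L$ untouched.

\begin{lemma}\label{lem:flagify}
Let $\Sigma_1$ be a smooth projective fan and let $L\subset K_{\Sigma_1}$ be a subcomplex which is a flag complex on its own vertex set. Then there is a smooth projective fan $\Sigma$, obtained from $\Sigma_1$ by star subdivisions, such that $K_\Sigma$ is flag and every face of $L$ spans a cone of $\Sigma$.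
\end{lemma}

\begin{proof}
Let $K=K_{\Sigma_1}$. Adding isolated vertices to a flag complex keeps it flag, so we may assume that $L$ contains all vertices of $K$, as well as the empty face. List the faces of $K$ that are not in $L$ as $\sigma^1,\dots,\sigma^r$ in order of nonincreasing dimension; each has at least two elements. We subdivide successively at $\sigma^1,\dots,\sigma^r$ and call $\sigma^1,\dots,\sigma^j$ \emph{processed} at stage $j$.

\emph{Claim.} After $j$ steps the faces are exactly the sets
\begin{equation}\label{eq:faces}
\tau\cup\{b_{\eta_1},\dots,b_{\eta_k}\},\qquad k\ge0,\quad\tau\subset\eta_1\subsetneq\dots\subsetneq\eta_k,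
\end{equation}
where $\tau\in K$ is not processed and $\eta_1,\dots,\eta_k$ are processed.

For $j=0$ these are the faces of $K$. Assume the claim for $j$ and let $\sigma=\sigma^{j+1}$. It is a face of the form \eqref{eq:faces} with $k=0$, so the next subdivision is defined. A face \eqref{eq:faces} contains $\sigma$ if and only if $\tau\supseteq\sigma$. A face of $K$ that strictly contains $\sigma$ is not in $L$, because $L$ is a subcomplex, and it has larger dimension, so it is processed. Hence the faces containing $\sigma$ are those with $\tau=\sigma$. The subdivision removes them and keeps the faces \eqref{eq:faces} with $\tau\ne\sigma$; these are the sets claimed for stage $j+1$ that do not contain $b_\sigma$. It adds the sets $F\cup\{b_\sigma\}$ with $\sigma\not\subset F$ and $F\cup\sigma$ a face, that is, the sets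
\[
\tau'\cup\{b_\sigma,b_{\eta_1},\dots,b_{\eta_k}\},\qquad\tau'\subsetneq\sigma\subsetneq\eta_1\subsetneq\dots\subsetneq\eta_k,
\]
with $\eta_1,\dots,\eta_k$ processed. Here $\tau'$ is not processed at stage $j+1$, because its dimension is smaller than that of $\sigma$; so these sets are of the claimed form. Conversely, in a chain of faces among $\sigma^1,\dots,\sigma^{j+1}$ that includes $\sigma$, the face $\sigma$ is the smallest, since all of them have dimension at least $\dim\sigma$; and an unprocessed $\tau\subset\sigma$ is a proper subset of $\sigma$. So every claimed set containing $b_\sigma$ has been added. This proves the claim.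

Let $\Sigma$ be the fan after $r$ steps. It is smooth and projective by Section~\ref{sec:prelim}, and its faces are the sets \eqref{eq:faces} with $\tau\in L$ and $\eta_i\in K\setminus L$. Taking $k=0$ shows that $L$ survives. The edges of $K_\Sigma$ are as follows: vertices $u,u'$ of $K$ are joined if and only if $\{u,u'\}\in L$; $u$ and $b_\eta$ are joined if and only if $u\in\eta$; $b_\eta$ and $b_{\eta'}$ are joined if and only if one of $\eta,\eta'$ contains the other. Let $\tau\cup\{b_{\eta_1},\dots,b_{\eta_k}\}$ be a set of pairwise joined vertices, with $\tau$ consisting of vertices of $K$. Then $\tau\in L$ because $L$ is flag, the $\eta_i$ form a chain, and $\tau\subset\eta_i$ for each $i$. So the set is of the form \eqref{eq:faces}, and $K_\Sigma$ is flag.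
\end{proof}

The flagness of $L$ is used only in the last step. Without it, a set of vertices pairwise joined in $L$ that is not a face of $L$ would remain pairwise joined in $K_\Sigma$ and would not be a face.

\subsection{Proof of Theorem~\ref{thm:B}}

Let $n=3$. Apply Lemma~\ref{lem:flagify} to the fan $\Sigma_1$ of Lemma~\ref{lem:sigma1} and the flag complex $L$. The resulting fan $\Sigma$ is smooth and projective, $K_\Sigma$ is flag, and $M=M_\Sigma$ is obtained from $\mathbb CP^3$ by star subdivisions at faces with three or two elements, that is, by blow-ups along fixed points and invariant curves. The vertices and edges of $L$ span cones of $\Sigma$, so by Proposition~\ref{prop:seven} no stably complex structure on $M$ is TNS.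

Let $n>3$ and $X=M\times(\mathbb CP^1)^{n-3}$. This is a nonsingular projective toric variety, and its moment polytope is the product of a flag polytope and $n-3$ intervals, which is flag as observed in the introduction. The restriction of $TX$ to $M\times\{\mathrm{pt}\}$ is $TM\oplus\mathbb C^{n-3}$, so the restriction of the complex normal bundle of $X$ is stably the complex normal bundle of $M$. A sum of line bundles restricts to a sum of line bundles. If $X$ were TNS, then $M$ would be TNS, which is not the case. \qed

\begin{thebibliography}{9}

\bibitem{CLS} Cox, Little, Schenck, \emph{Toric Varieties}.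

\bibitem{Sol} Grigory Solomadin, \emph{Quasitoric stably normally split manifolds}, arXiv:1802.02176 (2018).

\end{thebibliography}
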